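# Primitive homology of irregular covers: a counterexample in rank two

## 1. Regular covers, and covers on which a corank-one free factor is transitive

Let $X$ be a finite connected graph with $F=\pi_1(X)$ free of rank $n\ge 2$. An element of $F$ is *primitive* if it belongs to some free basis of $F$. This is invariant under conjugation, so it makes sense to call a closed loop in $X$ primitive. Let $f:Z\to X$ be a finite connected cover.

**Definition (elevation).** The preimage of a closed loop $\alpha$ in $X$ (the pullback of $\alpha$ along $f$) is a disjoint union of circles. Each of these circles $\hat\alpha$ is a closed loop in $Z$, called an *elevation* of $\alpha$. It maps to $\alpha$ with some degree $d\ge 1$. We say that $\alpha$ *lifts* to $Z$ if some elevation has degree $1$.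

**Definition (primitive homology).** $H_1^{\rm prim}(Z;\mathbb C)\subseteq H_1(Z;\mathbb C)$ is the complex span of the classes $[\hat\alpha]$, where $\hat\alpha$ runs over all elevations of all primitive loops $\alpha$ in $X$.

**Passing to group actions.** Collapsing a maximal tree of $X$, and its lifts in $Z$, changes neither $H_1(Z)$ nor the classes of elevations. So $X$ is a rose whose petals are labelled by a basis of $F$. We may choose the basis freely, since everything depends only on $F$ and its action on the fiber. Let $\Omega$ be the fiber over the vertex. We multiply in $F$ as we compose maps: $gh$ means first $h$, then $g$. Then $F$ acts on $\Omega$ from the left, and $Z$ is the graph with vertex set $\Omega$ and one edge $\omega\to e\omega$ for each vertex $\omega$ and each basis letter $e$. A word, read from right to left, is a path in $Z$; the letter $e^{-1}$ runs backwards along an $e$-edge. The cover $Z$ is connected exactly when $F$ is transitive on $\Omega$. We fix $o\in\Omega$, put $H=\mathrm{Stab}(o)=\pi_1(Z,o)$, and identify $\Omega=F/H$.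

If $g\omega=\omega$, write $\ell_\omega(g)\in H_1(Z;\mathbb C)$ for the class of the closed path spelled by $g$ starting at $\omega$. The elevations of $x\in F$ correspond to the orbits of $x$ on $\Omega$: an orbit of length $k$ through $\omega$ gives the elevation $\ell_\omega(x^k)$, of degree $k$. (If $\omega=go$, this is the element $g^{-1}x^kg\in H$.) So $x$ lifts if and only if $x$ fixes a point of $\Omega$, that is, a conjugate of $x$ lies in $H$. Counting edges and vertices gives $\dim H_1(Z;\mathbb C)=(n-1)|\Omega|+1$.

**Example 1.** Let $F=\langle a,b\rangle$ act on $\{1,2,3\}$ by $a=(1\,2)$, $b=(2\,3)$. The graph $Z$ is a chain: a $b$-loop at $1$, two $a$-edges between $1$ and $2$, two $b$-edges between $2$ and $3$, an $a$-loop at $3$. Its first Betti number is $4$. The elevations of $a$ are $\ell_3(a)$ of degree $1$ and $\ell_1(a^2)$ of degree $2$; those of $b$ are $\ell_1(b)$ and $\ell_2(b^2)$. These four classes are a basis of $H_1(Z;\mathbb C)$, so here $H_1^{\rm prim}=H_1$.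

**Proposition 1 (regular case).** If $Z\to X$ is regular and some primitive loop lifts to $Z$, then $H_1^{\rm prim}(Z;\mathbb C)=H_1(Z;\mathbb C)$.

*Proof.* Let $x$ be primitive and fix a point. A conjugate of $x$ lies in $H$, and $H$ is normal, so $x$ and all its conjugates lie in $H$: thus $x$ fixes every point of $\Omega$. Write $F=\langle x\rangle * F'$ with $F'$ of rank $n-1$. Since $F$ is transitive and $x$ acts trivially, $F'$ is transitive. Take the basis consisting of $x$ and a basis of $F'$, and let $Z'\subset Z$ be the subgraph of all vertices and all $F'$-edges. It is connected.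

Put $A=H_1^{\rm prim}(Z;\mathbb C)$ and let $\omega$ be a vertex. The $x$-edge at $\omega$ is a loop, and $\ell_\omega(x)\in A$. If $u\in F'$ fixes $\omega$, then $ux$ is primitive (replace $x$ by $ux$ in the basis) and fixes $\omega$, so $\ell_\omega(u)=\ell_\omega(ux)-\ell_\omega(x)\in A$. Hence $H_1(Z')\subseteq A$. Since $Z$ is $Z'$ with $x$-loops attached, and these lie in $A$, we get $A=H_1(Z;\mathbb C)$. $\square$

The proof barely uses regularity. It needs $Z'$ to be connected. It does not really need the $x$-edges to be loops, because inside a connected $Z'$ we can close them up.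

**Theorem B** ($n\ge2$). If $F=\langle x\rangle * F'$ with $F'$ (of rank $n-1$) transitive on $F/H$, then $H_1^{\rm prim}(Z;\mathbb C)=H_1(Z;\mathbb C)$.

*Proof.* Define $Z'$ and $A$ as before; $Z'$ contains all vertices and is connected because $F'$ is transitive. Let $\omega$ be any vertex. The $x$-edge at $\omega$ ends at $x\omega$. Choose $w\in F'$ spelling a path in $Z'$ from $x\omega$ back to $\omega$. Then $wx$ is primitive and fixes $\omega$, so $\ell_\omega(wx)\in A$. If $u\in F'$ fixes $\omega$, then $uw\in F'$, so $uwx$ is also primitive and fixes $\omega$. Therefore $\ell_\omega(u)=\ell_\omega(uwx)-\ell_\omega(wx)\in A$. Since $Z'$ is connected, $H_1(Z')$ is generated by closed paths at $\omega$, so $H_1(Z')\subseteq A$.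

Finally, take a $1$-cycle of $Z$. For each $x$-edge $\omega\to x\omega$, subtract its coefficient times the loop $\ell_\omega(wx)$ just built for that edge, which crosses this $x$-edge once and no other. What remains is a cycle in $Z'$. So $H_1(Z;\mathbb C)\subseteq A$. $\square$

This contains Proposition 1, whose proof began by showing that $F'$ is transitive. Conversely, if $F'$ is transitive, there is $w\in F'$ with $wH=x^{-1}H$, so the primitive $xw$ lies in $H$. Hence for regular covers the hypotheses "a primitive lifts" and "some corank-one free factor is transitive" are equivalent.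

What changes for an irregular cover? The following question is from Benson Farb and Sebastian Hensel, "Finite covers of graphs, their primitive homology, and representation theory", arXiv:1610.08819 (2016).

**Question.** Let $Z\to X$ be a finite connected cover, not necessarily regular, and suppose some primitive loop lifts to $Z$ with degree $1$. Is $H_1^{\rm prim}(Z;\mathbb C)=H_1(Z;\mathbb C)$?

Two attempts suggest themselves. The first is the argument above. If $F'$ is not transitive, then $Z'$ falls into several components, and an $x$-edge that leads from one component to another cannot be closed up inside $Z'$. The loops $\ell_\omega(wx)$ are then missing at all such $\omega$, and nothing in the proof reaches the cycles through them.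

The second attempt passes to the regular closure $\pi:\tilde Z\to Z$, the cover of $X$ belonging to the intersection $N$ of all conjugates of $H$. The map $\pi_*$ is onto on complex homology (composing the transfer with $\pi_*$ gives multiplication by $\deg\pi$), and an elevation in $\tilde Z$ covers an elevation in $Z$, so $\pi_*$ maps $H_1^{\rm prim}(\tilde Z;\mathbb C)$ into $H_1^{\rm prim}(Z;\mathbb C)$. Thus if a primitive loop lifts to $\tilde Z$, Proposition 1 answers the question positively for $Z$. But that hypothesis asks for a primitive element in $N$, and we are only given one in $H$.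

We will meet covers for which both attempts say nothing, and the answer there is no.

## 2. A family of covers of degree $p^2$ in rank two

**Theorem A.** Let $p$ be an odd prime and $F=\langle a,b\rangle$ free of rank $2$. Let $F$ act on $\Omega=\mathbb F_p^2$ by
$$a(j,k)=(j,k+j),\qquad b(j,k)=(j+1,k).$$
This action is transitive. Let $Z\to X$ be the corresponding connected cover of degree $p^2$, with $H=\mathrm{Stab}(0,0)$. Then the primitive element $a$ lies in $H$, that is, it lifts with degree $1$, and
$$\dim H_1(Z;\mathbb C)=p^2+1,\qquad \dim H_1(Z;\mathbb C)-\dim H_1^{\rm prim}(Z;\mathbb C)=\frac{(p-1)(p-3)}2 .$$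
So for every $p\ge5$, $H_1^{\rm prim}(Z;\mathbb C)\ne H_1(Z;\mathbb C)$. For $p=5$ the degree is $25$, $b_1=26$ and $\dim H_1^{\rm prim}=22$. As $p\to\infty$ the missing proportion tends to $1/2$.

Hence the answer to the Question, posed for all $n\ge 2$, is no. For $n\ge 3$ we prove a restriction on possible counterexamples (Theorem C in Section 8); the arguments here do not decide whether counterexamples of rank $n\ge3$ exist.

Some parts are immediate. From $(0,0)$ the map $b$ reaches $(1,0)$, powers of $a$ reach every $(1,k)$, and powers of $b$ then reach every $(j,k)$; so the action is transitive. Clearly $a(0,0)=(0,0)$. The Betti number is $(2-1)p^2+1=p^2+1$. What needs proof is the defect.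

Why is Theorem B silent here? Every element of $F$ acts by a map $(j,k)\mapsto(j+\beta,\,k+\alpha j+\gamma)$. Its $m$-th power is
$$(j,k)\mapsto\Big(j+m\beta,\;k+m(\alpha j+\gamma)+\alpha\beta\tfrac{m(m-1)}2\Big),$$
which is the identity for $m=p$, since $p$ is odd. So orbits of cyclic subgroups have at most $p<p^2$ points. In rank $2$ a corank-one free factor is cyclic, so none is transitive. The $b$-edges form $p$ disjoint circles $k=\text{const}$, and the $a$-edge at $(j,k)$ leads from circle $k$ to circle $k+j$: it stays on its circle only for $j=0$. The regular closure is no help either: modulo $p$, the pair of exponent sums of an element of $F$ is its $(\alpha,\beta)$, and a primitive element has $(\alpha,\beta)\ne(0,0)$ because its class in $\mathbb Z^2$ is part of a basis. So no primitive element acts trivially on $\Omega$.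

## 3. Edge weights and fixed points of affine actions

To show that $H_1^{\rm prim}$ is too small, one looks for a nonzero linear functional on $H_1(Z;\mathbb C)$ that vanishes on all elevations of primitive elements. Such functionals come from weights on the edges of $Z$. We now translate this into the language of representations, where a large problem can be cut into small ones.

Let $V$ be a finite-dimensional complex $F$-module on which $F$ acts through a finite group. A *cocycle* is a map $c:F\to V$ with $c(gh)=c(g)+g\,c(h)$; the *coboundaries* are the cocycles $g\mapsto(g-1)w$ with $w\in V$; and $H^1(F;V)$ is the quotient. From the rule, $c(1)=0$ and $c(g^{-1})=-g^{-1}c(g)$. Since $F$ is free, a cocycle may be prescribed arbitrarily on a basis and is determined by these values. Cocycles are the same as affine actions with the given linear part: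
$$g\cdot w=gw+c(g).$$
A point $w$ is fixed by $x$ if and only if $c(x)=(1-x)w$. So $c(x)\in(x-1)V$ means that $x$ has a fixed point, and $c$ is a coboundary if and only if $F$ has a common fixed point.

**Definition (Ann).**
$$\mathrm{Ann}(V)=\{[c]\in H^1(F;V): c(x)\in(x-1)V\text{ for all primitive }x\in F\}.$$

Adding a coboundary changes $c(x)$ by an element of $(x-1)V$, so the condition depends only on the class. Also $\mathrm{Ann}(V)$ is a linear subspace, and $\mathrm{Ann}(V_1\oplus V_2)=\mathrm{Ann}(V_1)\oplus\mathrm{Ann}(V_2)$. A nonzero class in $\mathrm{Ann}(V)$ is an affine action in which every primitive element has a fixed point but $F$ has none.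

**Example 2.** Let $F=\langle a,b\rangle$ and let $V=\mathbb C$ with $F$ acting by a character $\chi$ of finite order with $\chi(a)=1$. Then $\mathrm{Ann}(V)=0$. Indeed, let $[c]\in \mathrm{Ann}(V)$. Then $c(a)\in(\chi(a)-1)\mathbb C=0$. If $\chi(b)=1$, likewise $c(b)=0$. If $\chi(b)\ne1$, we subtract a coboundary $g\mapsto(\chi(g)-1)w$ to get $c(b)=0$, and $c(a)$ remains $0$. In both cases $[c]=0$.

Let $\mathbb C[\Omega]$ be the space of functions on $\Omega$, with $(gv)(\omega)=v(g^{-1}\omega)$.

**Lemma 1.** $\dim \mathrm{Ann}(\mathbb C[\Omega])=\dim H_1(Z;\mathbb C)-\dim H_1^{\rm prim}(Z;\mathbb C)$.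

*Proof.* **Step 1: cocycles are edge weights.** Fix a basis of $F$. Given a cocycle $c:F\to\mathbb C[\Omega]$, give the edge $e^{-1}\omega\to\omega$ labelled $e$ the weight $c(e)(\omega)$. Since the values $c(e)$ are arbitrary, every system of edge weights occurs exactly once. We claim that $c(g)(\omega)$ is the total weight of the path spelled by $g$ that ends at $\omega$ (edges run backwards count negatively). The path spelled by $gh$ ending at $\omega$ is the path spelled by $h$ ending at $g^{-1}\omega$, followed by the path spelled by $g$ ending at $\omega$. So total weights satisfy $c(gh)(\omega)=c(g)(\omega)+c(h)(g^{-1}\omega)$, which is the cocycle rule; and a cocycle is determined by its values on the basis.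

**Step 2: coboundaries are vertex potentials.** The coboundary $g\mapsto (g-1)w$ gives the edge $e^{-1}\omega\to\omega$ the weight $w(e^{-1}\omega)-w(\omega)$, the value of $w$ at the start minus the value at the end. As $w$ varies, these are exactly the cellular coboundaries of $Z$. Hence $H^1(F;\mathbb C[\Omega])\cong H^1(Z;\mathbb C)=\mathrm{Hom}(H_1(Z;\mathbb C),\mathbb C)$. The functional $\varphi_c$ belonging to $c$ satisfies $\varphi_c(\ell_\omega(g))=c(g)(\omega)$ whenever $g\omega=\omega$.

**Step 3: elevations become orbit sums.** Let $x$ be primitive and let the $x$-orbit of $\omega$ have length $k$. By the cocycle rule $c(x^k)=\sum_{i<k}x^ic(x)$, so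
$$\varphi_c(\ell_\omega(x^k))=c(x^k)(\omega)=\sum_{i=0}^{k-1}c(x)(x^{-i}\omega),$$
the sum of $c(x)$ over the $x$-orbit of $\omega$. Every function in $(x-1)\mathbb C[\Omega]$ has sum zero over each $x$-orbit. Conversely, $\dim(x-1)\mathbb C[\Omega]$ is $|\Omega|$ minus the number of $x$-orbits, which is also the dimension of the space of functions with zero orbit sums; so the two spaces agree. Thus $\varphi_c$ kills all elevations of $x$ if and only if $c(x)\in(x-1)\mathbb C[\Omega]$.

Hence $\mathrm{Ann}(\mathbb C[\Omega])$ corresponds to the annihilator of $H_1^{\rm prim}(Z;\mathbb C)$ in the dual of $H_1(Z;\mathbb C)$, whose dimension is the right-hand side. $\square$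

## 4. Splitting $\mathbb C[\mathbb F_p^2]$ into Heisenberg modules

From here through Section 7, $F$, $p$ and $\Omega$ are as in Theorem A. For a primitive $p$-th root of unity $\zeta$, let $W=W_\zeta$ be the space of functions $f:\mathbb F_p\to\mathbb C$, with
$$(Xf)(i)=\zeta^if(i),\qquad (Yf)(i)=f(i-1),\qquad (Rf)(i)=f(-i).$$
The group $F$ acts on $W$ by $\rho(a)=X$, $\rho(b)=Y$. Directly from the definitions,
$$XY=\zeta YX,\qquad RXR=X^{-1},\qquad RYR=Y^{-1},\qquad X^p=Y^p=R^2=1. \tag{1}$$
For instance $(XYf)(i)=\zeta^if(i-1)$, while $(YXf)(i)=\zeta^{i-1}f(i-1)$. By (1), every element of $\rho(F)$ has the form $\zeta^kX^\alpha Y^\beta$; exponents of $\zeta$, $X$ and $Y$ are read in $\mathbb F_p$. In particular $\frac12$ in an exponent means the inverse of $2$ modulo $p$.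

**The splitting.** For $r\in\mathbb F_p$ let $V_r\subset\mathbb C[\Omega]$ be the space of functions $v(j,k)=\zeta^{-rk}f(j)$. Fourier expansion in $k$ gives $\mathbb C[\Omega]=\bigoplus_rV_r$. The action is
$$(av)(j,k)=v(j,k-j)=\zeta^{-rk}\zeta^{rj}f(j),\qquad (bv)(j,k)=v(j-1,k)=\zeta^{-rk}f(j-1).$$
So for $r\ne0$ we have $V_r\cong W_{\zeta^r}$. On $V_0$, $a$ acts trivially and $b$ acts by a shift of order $p$; hence $V_0$ is a direct sum of characters $\chi$ with $\chi(a)=1$ and $\chi(b)^p=1$, and $\mathrm{Ann}(V_0)=0$ by Example 2. With Lemma 1 this gives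
$$\dim H_1(Z;\mathbb C)-\dim H_1^{\rm prim}(Z;\mathbb C)=\sum_{r=1}^{p-1}\dim\mathrm{Ann}(W_{\zeta^r}). \tag{2}$$
So Theorem A will follow once we show, for every primitive $p$-th root of unity $\zeta$,
$$\dim\mathrm{Ann}(W)=\frac{p-3}2. \tag{3}$$

**Lemma 2.** (i) $W^X\cap W^Y=0$, and $\dim W^X=\dim W^Y=1$. (ii) If $x\in F$ is primitive, then $\dim W^x=1$.

*Proof.* (i) $W^X$ is spanned by the indicator function of $0$, and $W^Y$ by the constant function $1$.

(ii) Write $g=\rho(x)=\zeta^kX^\alpha Y^\beta$. Here $(\alpha,\beta)$ is the class of $x$ in $\mathbb F_p^2$, which is nonzero because $x$ is primitive. From (1), $XgX^{-1}=\zeta^\beta g$ and $YgY^{-1}=\zeta^{-\alpha}g$. Taking traces and using that $\alpha$ or $\beta$ is nonzero, we get $\mathrm{tr}\,g=0$. Next,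
$$(X^\alpha Y^\beta)^m=\zeta^{-\alpha\beta m(m-1)/2}X^{m\alpha}Y^{m\beta}.$$
For $m=p$ odd, this gives $g^p=1$. For $0<m<p$, the exponents $(m\alpha,m\beta)$ are again nonzero, so $\mathrm{tr}\,g^m=0$. The projection onto $W^g$ is $\frac1p\sum_{m=0}^{p-1}g^m$, and its trace is $\frac1p\cdot p=1$. $\square$

## 5. What the primitive elements $b$ and $ab^j$ impose

Consider first a naive count. The cocycles $F\to W$ form a space of dimension $2p$, and the coboundaries form a space of dimension $p$ since $W^F=0$. So $\dim H^1(F;W)=p$. By Lemma 2, each primitive $x$ imposes one linear condition on this space, because $(x-1)W$ has codimension $1$ in $W$. There are infinitely many primitives, and already the $p+1$ elements $b$ and $ab^j$ ($0\le j\le p-1$) are more than the dimension. One would expect nothing to survive. We now compute what these $p+1$ conditions say.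

**Step 1: normalization.** The purpose is to make $c$ depend on a single vector. Let $[c]\in\mathrm{Ann}(W)$. As $c(b)\in(Y-1)W$, subtracting a coboundary gives $c(b)=0$. For $u\in W$ let $c_u$ be the cocycle with $c_u(a)=u$, $c_u(b)=0$, and let
$$\mathcal U=\{u\in W:[c_u]\in\mathrm{Ann}(W)\}.$$
The map $\mathcal U\to\mathrm{Ann}(W)$, $u\mapsto[c_u]$, is onto. Its kernel consists of those $u$ for which there is $w$ with $u=(X-1)w$ and $(Y-1)w=0$; that is, the kernel is $(X-1)W^Y$. By Lemma 2(i), $X-1$ is injective on the line $W^Y$, so
$$\dim\mathrm{Ann}(W)=\dim\,\mathcal U-1. \tag{4}$$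

**Step 2: one functional for each $ab^j$.** Let $u\in\mathcal U$. The element $ab^j$ is primitive, and $c_u(ab^j)=u+X c_u(b^j)=u$. So $u\in(XY^j-1)W$, and every linear functional $\lambda$ with $\lambda\circ XY^j=\lambda$ kills $u$. Write $\lambda(f)=\sum_i\lambda(i)f(i)$. Since $(XY^jf)(i)=\zeta^if(i-j)$, the invariance means $\lambda(i-j)=\zeta^{i}\lambda(i)$, that is,
$$\lambda(i)=\zeta^{-i}\lambda(i-j).$$
For $j\neq0$ a solution is
$$\lambda_j(i)=\zeta^{-\frac i2-\frac{i^2}{2j}} .$$
Indeed the exponent of $\zeta^{-i}\lambda_j(i-j)$ is
$$-i-\frac{i-j}2-\frac{(i-j)^2}{2j}=-i-\frac i2+\frac j2-\frac{i^2}{2j}+i-\frac j2=-\frac i2-\frac{i^2}{2j}.$$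

**Step 3: the conditions say that a function is odd.** Write $u(i)=\zeta^{i/2}t(i)$. As $j$ runs over $\mathbb F_p^*$, so does $s=-\frac1{2j}$, and $\lambda_j(u)=0$ becomes
$$\sum_{i\in\mathbb F_p}\zeta^{si^2}t(i)=0\qquad\text{for all }s\in\mathbb F_p^* .$$
Put $m(q)=\sum_{i^2=q}t(i)$ for $q\in\mathbb F_p$, so $m(q)=0$ when $q$ is not a square. The condition reads $\sum_qm(q)\zeta^{sq}=0$ for all $s\ne0$: the Fourier transform of $m$ is supported at $s=0$, so $m$ is constant. Since $p$ is odd, there is a nonsquare $q$, and there $m(q)=0$. Hence $m=0$. This says $t(0)=0$ and $t(i)+t(-i)=0$ for all $i\ne 0$, so $t$ is odd.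

In terms of $u$: $(XRu)(i)=\zeta^iu(-i)=\zeta^{i/2}t(-i)$, so $t$ is odd if and only if $XRu=-u$. We have shown
$$\mathcal U\subseteq\ker(1+XR)=\{\zeta^{i/2}t(i): t\text{ odd}\},\qquad \dim\ker(1+XR)=\frac{p-1}2. \tag{5}$$

So these $p+1$ conditions are highly dependent, because they see only the even part of $t$. The condition that remains is expressed by the involution $R$, which inverts $X$ and $Y$. We should therefore ask whether inverting both generators of $F_2$ explains the conditions of *all* primitive elements.

## 6. Every primitive element of $F_2$ is a product of two involutions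

Let $\sigma\in\mathrm{Aut}(F)$ be $a\mapsto a^{-1}$, $b\mapsto b^{-1}$, and $P=F\rtimes\langle\sigma\rangle$, so $\sigma^2=1$ and $\sigma g\sigma^{-1}=\sigma(g)$ in $P$. By (1), $\rho$ extends to $P$ by $\rho(\sigma)=R$.

The plan is this. An affine involution always has fixed points, for example midpoints. If a primitive $x$ is a product of two involutions of $P$, and if their fixed subspaces are large enough to meet, then $x$ fixes the common points. We need two facts: that such a product always exists, and that the fixed subspaces are large.

**Lemma 3.** For every primitive $x\in F$ there is $s\in F\sigma\subset P$ with $s^2=1$ and $(xs)^2=1$.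

*Proof.* **Step 1: $\sigma$ is central up to inner automorphisms.** We claim that for every $\theta\in\mathrm{Aut}(F)$, the automorphisms $\sigma\theta$ and $\theta\sigma$ differ by an inner automorphism. The $\theta$ with this property form a subgroup, the preimage of the centralizer of the class of $\sigma$ in $\mathrm{Out}(F)$. By Nielsen's theorem $\mathrm{Aut}(F)$ is generated by the swap of $a$ and $b$, the inversion of $a$ alone, and the map $\theta:a\mapsto ab,\ b\mapsto b$. The first two commute with $\sigma$. For the third,
$$\sigma\theta(a)=a^{-1}b^{-1}=b\,(b^{-1}a^{-1})\,b^{-1}=b\,\theta\sigma(a)\,b^{-1},\qquad \sigma\theta(b)=b^{-1}=b\,\theta\sigma(b)\,b^{-1},$$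
so $\sigma\theta$ is $\theta\sigma$ followed by conjugation by $b$.

**Step 2: an element of $F\sigma$ that inverts $x$.** Write $x=\theta(a)$ with $\theta\in\mathrm{Aut}(F)$. By Step 1 there is $g\in F$ with $\sigma(x)=\sigma\theta(a)=g\,\theta(\sigma(a))\,g^{-1}=gx^{-1}g^{-1}$. Put $s=g^{-1}\sigma$. Then $sxs^{-1}=g^{-1}\sigma(x)g=x^{-1}$.

**Step 3: $s$ is an involution.** The element $s^2$ lies in $F$ and commutes with $x$. Centralizers of nontrivial elements of a free group are infinite cyclic. If $x=z^m$ with $z$ a generator of the centralizer, then the class of $x$ in $\mathbb Z^2$ is $m$ times the class of $z$; since it is part of a basis of $\mathbb Z^2$, $m=\pm1$. So the centralizer is $\langle x\rangle$ and $s^2=x^k$ for some $k$. As $s$ commutes with $s^2$, $x^k=sx^ks^{-1}=x^{-k}$, so $k=0$ and $s^2=1$.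

**Step 4: $xs$ is an involution.** $(xs)^2=x\,(sxs^{-1})\,s^2=x\,x^{-1}=1$. $\square$

**Lemma 4.** If $h\in F$ and $s=h\sigma\in P$ satisfies $s^2=1$, then $\rho(s)=\rho(h)R$ is conjugate to $R$. So its $+1$ and $-1$ eigenspaces have dimensions $\frac{p+1}2$ and $\frac{p-1}2$.

*Proof.* Write $\rho(h)=\zeta^kX^\alpha Y^\beta$ and put $K=X^{\alpha/2}Y^{\beta/2}$. By (1), $RK^{-1}R=R\,Y^{-\beta/2}X^{-\alpha/2}R=Y^{\beta/2}X^{\alpha/2}$, so
$$KRK^{-1}=K\,(RK^{-1}R)\,R=X^{\alpha/2}Y^{\beta}X^{\alpha/2}R,$$
which is a power of $\zeta$ times $X^\alpha Y^\beta R$. Hence $\rho(s)=\rho(h)R=\zeta^mKRK^{-1}$ for some $m$. Squaring and using $s^2=1$ gives $\zeta^{2m}=1$. As $p$ is odd, $\zeta^m=1$. The eigenspaces of $R$ are the even and the odd functions, of dimensions $\frac{p+1}2$ and $\frac{p-1}2$. $\square$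

## 7. The exact defect

We show that the inclusion (5) is an equality: every $u$ with $XRu=-u$ satisfies the condition of every primitive element.

**Step 1: extend the affine action from $F$ to $P$.** Let $u\in\ker(1+XR)$. The affine action of $F$ given by $c_u$ has $a$ acting by $\mathcal A:w\mapsto Xw+u$ and $b$ by $\mathcal B:w\mapsto Yw$. Let $\sigma$ act by $R$. We need $R\mathcal AR=\mathcal A^{-1}$ and $R\mathcal BR=\mathcal B^{-1}$, that is, $(\mathcal AR)^2=(\mathcal BR)^2=1$. By (1), $(XR)^2=X\cdot RXR=1$, and similarly $(YR)^2=1$. Hence $(\mathcal BR)^2=1$. Since $\mathcal AR$ is $w\mapsto XRw+u$,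
$$(\mathcal AR)^2w=XR(XRw+u)+u=w+(XRu+u)=w.$$
So $g\mapsto RgR$ and $g\mapsto\sigma(g)$ give the same affine maps on the generators of $F$, hence on all of $F$, and we have an affine action of $P$ on $W$ with linear part $\rho$.

**Step 2: every primitive element has a fixed point.** Let $x\in F$ be primitive and take $s$ from Lemma 3. Both $s$ and $xs$ lie in $F\sigma$ and have square $1$, so they act on $W$ as affine involutions. An affine involution $Q$ fixes the midpoint of $w$ and $Qw$, so its fixed set is nonempty; it is an affine subspace whose direction is the $+1$ eigenspace of the linear part. Let $D_1$ and $D_2$ be these directions for $s$ and $xs$. By Lemma 4, $\dim D_1=\dim D_2=\frac{p+1}2$. A vector in $D_1\cap D_2$ is fixed by $\rho(xs)\rho(s)^{-1}=\rho(x)$, so $\dim(D_1\cap D_2)\le\dim W^x=1$ by Lemma 2. Therefore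
$$\dim(D_1+D_2)\ge\frac{p+1}2+\frac{p+1}2-1=p,$$
so $D_1+D_2=W$, and two affine subspaces with directions $D_1$ and $D_2$ intersect. A common fixed point of $s$ and $xs$ is fixed by $xs\cdot s^{-1}=x$. So $c_u(x)\in(x-1)W$. As $x$ was arbitrary, $u\in\mathcal U$.

**Step 3: count.** By (5) and Step 2, $\mathcal U=\ker(1+XR)$ has dimension $\frac{p-1}2$, and (4) gives $\dim\mathrm{Ann}(W)=\frac{p-3}2$. This is (3), for every primitive $p$-th root of unity $\zeta$. By (2) the defect is $(p-1)\cdot\frac{p-3}2$. It is positive for $p\ge5$. For $p=5$ it is $4$, and $26-4=22$. Finally $\frac{(p-1)(p-3)}{2(p^2+1)}\to\frac12$. This completes the proof of Theorem A. $\blacksquare$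

**A missing class for $p=5$.** By Section 3 and the embedding of $W$ as $V_1$, a vector $u(j)=\zeta^{j/2}t(j)$ with $t$ odd gives weights on $Z$: the $a$-edge *ending* at $(j,k)$ has weight $\zeta^{-k+j/2}\,t(j)$, and all $b$-edges have weight $0$. All elevations of primitive elements have total weight $0$. Take $t(1)=1$, $t(-1)=-1$, and $t=0$ elsewhere. Consider the loop spelled by $b^{-2}a^2bab$ at $(0,0)$:
$$(0,0)\xrightarrow{\,b\,}(1,0)\xrightarrow{\,a\,}(1,1)\xrightarrow{\,b\,}(2,1)\xrightarrow{\,a\,}(2,3)\xrightarrow{\,a\,}(2,0)\xrightarrow{\,b^{-2}}(0,0).$$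
Only the $a$-edge ending at $(1,1)$ has nonzero weight, namely $\zeta^{-1+1/2}=\zeta^{-1/2}$. So the class of this loop is not in $H_1^{\rm prim}(Z;\mathbb C)$. As a test on a primitive element, the orbit of $(0,0)$ under $ab$ uses the $a$-edges ending at $(1,1),(2,3),(3,1),(4,0),(0,0)$. The nonzero weights are $\zeta^{-1/2}$ at $(1,1)$ and $-\zeta^{-1/2}$ at $(4,0)=(-1,0)$, and they cancel.

**The case $p=3$.** Here the defect is $0$: this cover of degree $9$ has $H_1^{\rm prim}=H_1$ although, by Section 2, no corank-one free factor is transitive. So the condition in Theorem B is sufficient but not necessary, and within the family of Theorem A the threshold $p\ge5$ is sharp.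

## 8. Rank at least three: the constituent that carries a counterexample

The symmetry $\sigma$ and Lemma 3 were statements about rank two. In rank $n\ge3$ the space $\mathrm{Ann}$ is still the right object. There is now room for a free factor $T$ of rank $n-2\geq 1$ next to two further basis elements. (A *free factor* of $F$ is a subgroup $T$ with $F=T*T'$ for some $T'$.)

**Theorem C** ($n\ge3$). Suppose a primitive loop lifts to $Z$ with degree $1$ and $H_1^{\rm prim}(Z;\mathbb C)\neq H_1(Z;\mathbb C)$. Then $\mathbb C[F/H]$ has a nontrivial irreducible constituent $V$ such that $V^T\ne0$ for every free factor $T$ of rank $n-2$; in particular $V^y\neq 0$ for every primitive $y$.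

We use two standard consequences of averaging over a finite group $Q$ acting on complex vector spaces. First, every cocycle $c$ of $Q$ is a coboundary: with $S=\sum_{h\in Q}c(h)$, summing $c(gh)=c(g)+g\,c(h)$ over $h$ gives $S=|Q|c(g)+gS$, so $c(g)=(g-1)(-S/|Q|)$. Second, taking invariants is exact: an invariant vector of a quotient $V/J$ lifts to an invariant vector of $V$. In particular $V^Q=0$ implies $(V/J)^Q=0$.

**Proposition 2.** Let $n\ge 3$ and $F=\langle x\rangle*\langle y\rangle*T$ with $T$ of rank $n-2$. Let $V$ be an irreducible complex $F$-module with finite image, $V^x\ne0$ and $V^T=0$. Then $\mathrm{Ann}(V)=0$.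

*Proof.* Let $N$ be the kernel of the action on $V$, and put $F'=\langle y\rangle*T$ and $F''=\langle x\rangle*T$. Call a cocycle whose class is in $\mathrm{Ann}(V)$ an Ann-cocycle. For $E\in\{F',F''\}$ let $J(E)\subseteq V$ be the span of all $c(v)$ with $v\in N\cap E$ and $c$ an Ann-cocycle. The strategy is to show that $J(F')=J(F'')$ is an $F$-invariant proper subspace, hence $0$.

**Step 0: two preparations.** First, $J(E)$ is $E$-invariant. For $v\in N\cap E$ and $g\in E$,
$$c(gvg^{-1})=c(g)+g\,c(v)+gv\,c(g^{-1})=c(g)+g\,c(v)-(gvg^{-1})\,c(g)=g\,c(v),$$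
because $gvg^{-1}\in N$ acts trivially. Second, let $\theta\in\mathrm{Aut}(F)$ induce the identity on $F/N$. If $c$ is an Ann-cocycle, so is $c\circ\theta$. It is a cocycle because $\theta(g)$ acts on $V$ as $g$ does. For primitive $z$ the element $\theta(z)$ is primitive, so $c(\theta(z))\in(\theta(z)-1)V=(z-1)V$.

**Step 1: $J(F')\subseteq(x-1)V\neq V$, so $J(F')$ is proper.** Let $c$ be an Ann-cocycle and $v\in N\cap F'$. Then $xv$ is primitive and acts as $x$, so $c(x)+x\,c(v)=c(xv)\in(x-1)V$. Also $c(x)\in(x-1)V$. Hence $x\,c(v)\in(x-1)V$, and since $(x-1)V$ is $x$-invariant, $c(v)\in(x-1)V$. As $x$ has finite order on $V$, $V=V^x\oplus(x-1)V$, and $V^x\ne0$ gives $(x-1)V\ne V$.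

**Step 2: $J(F'')\subseteq J(F')$.** Let $c$ be an Ann-cocycle and $v\in N\cap F''$. Let $\theta$ fix $x$ and every element of $T$, and send $y\mapsto yv$. As $v\in\langle x\rangle *T$, this is an automorphism, and since $v\in N$ it induces the identity on $F/N$. So $d=c\circ\theta-c$ is an Ann-cocycle, with
$$d|_T=0,\qquad d(y)=c(yv)-c(y)=y\,c(v).$$
Let $\bar d$ be the cocycle $F'\to V/J(F')$ obtained from $d|_{F'}$. It vanishes on $N\cap F'$ by the definition of $J(F')$, so $\bar d(gv')=\bar d(g)$ for $v'\in N\cap F'$; that is, $\bar d$ comes from a cocycle of the finite group $F'/(N\cap F')$. Hence it is a coboundary, $\bar d(g)=(g-1)\bar z$ with $\bar z\in V/J(F')$. From $d|_T=0$ we get $\bar z\in(V/J(F'))^T$, which is $0$ because $V^T=0$. So $\bar d(y)=0$, that is, $y\,c(v)\in J(F')$. As $J(F')$ is $y$-invariant, $c(v)\in J(F')$.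

**Step 3: $J(F')=J(F'')=0$.** Step 2 did not use $V^x\neq0$, so we may exchange $x$ and $y$: $J(F')\subseteq J(F'')$. The common space $J$ is invariant under $F'$ and $F''$, hence under $F$. By Step 1 it is proper, and $V$ is irreducible, so $J=0$.

**Step 4: Ann-cocycles are coboundaries.** Let $c$ be an Ann-cocycle. By Step 3 it vanishes on $N\cap F'$ and on $N\cap F''$, so, as in Step 2, $c|_{F'}$ and $c|_{F''}$ are coboundaries. Subtract a coboundary of $F$ so that $c|_{F'}=0$; still $c(g)=(g-1)z$ for $g\in F''$, with some $z\in V$. Since $c|_T=0$, $z\in V^T=0$. So $c$ vanishes on $F'$ and $F''$, hence $c=0$. $\square$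

*Proof of Theorem C.* **Step 1: choose $V$.** $F$ acts on $\mathbb C[F/H]$ through a finite group, so this module is a direct sum of irreducibles. By Lemma 1 and additivity of $\mathrm{Ann}$, some irreducible submodule $V\subseteq\mathbb C[F/H]$ has $\mathrm{Ann}(V)\ne0$. It is nontrivial: for trivial $V$, $(x-1)V=0$, so a class in $\mathrm{Ann}(V)$ is a homomorphism $F\to V$ that vanishes on a basis.

**Step 2: some primitive $x$ has $V^x\ne0$.** By hypothesis a conjugate of a primitive element lies in $H$; let $x$ be this conjugate, which is primitive too. Some $v\in V$ has $v(go)\ne0$ for some $g$; then $v_1=g^{-1}v\in V$ has $v_1(o)=v(go)\neq0$. Averaging $v_1$ over the finite group through which $H$ acts on $V$ gives an $H$-invariant vector with the same value at $o$, since $(hv_1)(o)=v_1(h^{-1}o)=v_1(o)$ for $h\in H$. So $V^H\ne0$, and $V^x\supseteq V^H$ is nonzero.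

**Step 3: within one basis.** Since $\mathrm{Ann}(V)\ne0$, Proposition 2 says: if $x$ is an element of a basis of $F$ with $V^x\ne0$, and $T$ is generated by $n-2$ other elements of that basis, then $V^T\ne0$. If $z'\neq x$ is another element of the basis, we can choose such a $T$ containing $z'$, because $n-2\ge1$. Then $V^{z'}\supseteq V^T\ne0$. So if $V^z\neq0$ for one element $z$ of a basis, then $V^{z'}\ne0$ for all elements $z'$ of that basis.

**Step 4: from basis to basis.** By Nielsen's theorem, any two bases are joined by a chain of bases in which consecutive ones differ by permuting or inverting elements, or by changing a single element. So consecutive bases share an element up to inversion, and $V^{z^{-1}}=V^z$. Starting from a basis that contains the $x$ of Step 2 and applying Step 3 along the chain, we get $V^z\ne0$ for every primitive $z$.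

**Step 5: all free factors of rank $n-2$.** Let $T$ be a free factor of rank $n-2$. Complete a basis of $T$ to a basis of $F$ by $x',y'$. By Step 4, $V^{x'}\ne0$, and since $\mathrm{Ann}(V)\neq0$, Proposition 2 for $F=\langle x'\rangle*\langle y'\rangle*T$ gives $V^T\ne0$. The statement about every primitive $y$ is Step 4. $\blacksquare$
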